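\title{The Riesz--Hardy space can be larger than the heat Hardy space on a doubling manifold with bounded curvature}

\begin{abstract}
On a complete noncompact doubling Riemannian manifold with Ricci curvature bounded from below and positive injectivity radius, the Hardy space defined by the heat maximal function is contained in the Hardy space defined by the Riesz transform. We show that the inclusion can be strict in every dimension $n\ge2$. The example is a warped cylinder whose cross-section oscillates at all scales according to ternary digits. Heat spreads on it more slowly than $\sqrt t$, and as a result a nonnegative function can have an integrable Riesz transform. The inclusion stays strict among functions of integral zero. When the Ricci curvature is nonnegative and the injectivity radius is positive, the two spaces contain the same square integrable functions.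
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a complete connected noncompact Riemannian manifold with Riemannian measure $\mu$, let $\mathcal L=-\Delta$ be the nonnegative Laplace--Beltrami operator and let $\nabla$ be the covariant derivative. Consider the heat semigroup $\mathcal H_t=e^{-t\mathcal L}$, the Poisson semigroup $\mathcal P_t=e^{-t\mathcal L^{1/2}}$, their maximal operators
\[
\mathcal M_{\mathcal H}f=\sup_{t>0}|\mathcal H_tf|,\qquad \mathcal M_{\mathcal P}f=\sup_{t>0}|\mathcal P_tf|,
\]
and the Riesz transform $\mathcal R=\nabla\mathcal L^{-1/2}$, which maps functions to one-forms. Each of the three operators singles out a subspace of $L^1(M)$: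
\begin{align*}
H^1_{\mathcal R}(M)&=\{f\in L^1(M):|\mathcal Rf|\in L^1(M)\},\\
H^1_{\mathcal H}(M)&=\{f\in L^1(M):\mathcal M_{\mathcal H}f\in L^1(M)\},\\
H^1_{\mathcal P}(M)&=\{f\in L^1(M):\mathcal M_{\mathcal P}f\in L^1(M)\},
\end{align*}
with the norms $\|f\|_1+\|\mathcal Rf\|_1$, $\|f\|_1+\|\mathcal M_{\mathcal H}f\|_1$ and $\|f\|_1+\|\mathcal M_{\mathcal P}f\|_1$. For $f\in L^2$ the one-form $\mathcal Rf$ is defined by spectral theory (Section~\ref{sec:prelim}). Every function that we use to separate the spaces lies in $L^1\cap L^2$, and the meaning of $\mathcal Rf$ for other $f$ matters only in Remark~\ref{rem:L1}.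

On $\mathbb R^n$ the three spaces coincide, by the theorem of Fefferman and Stein. Call $M$ \emph{doubling} if $\mu(B(x,2s))\le C\mu(B(x,s))$ for all $x\in M$ and $s>0$, and let $\operatorname{inj}(M)$ be the injectivity radius, the infimum over $x$ of the largest radius of a ball on which $\exp_x$ is a diffeomorphism. It is known that if $M$ is doubling, has Ricci curvature bounded from below and has $\operatorname{inj}(M)>0$, then $\mathcal R$ is bounded from $H^1_{\mathcal H}(M)$ to $L^1(M)$ and
\begin{equation}\label{eq:known}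
H^1_{\mathcal R}(M)\supseteq H^1_{\mathcal H}(M)=H^1_{\mathcal P}(M).
\end{equation}
The following question comes from the paper \cite{MMVV} of Martini, Meda, Vallarino and Veronelli.

\medskip
\noindent\textbf{Question.} \emph{Is $H^1_{\mathcal R}(M)=H^1_{\mathcal H}(M)$ for every complete connected noncompact doubling manifold $M$ with Ricci curvature bounded from below and positive injectivity radius?}
\medskip

One would guess that it is. The bounds on curvature and injectivity radius control small scales, doubling controls volumes at large scales, all of the Euclidean picture but one inclusion survives in \eqref{eq:known}, and in dimension $1$ the only manifold is $\mathbb R$, where equality holds. The answer is nevertheless negative in all other dimensions.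

\begin{theorem}\label{thm:A}
For every $n\ge2$ there are a complete connected noncompact $n$-manifold $M$, doubling, with bounded sectional curvature and positive injectivity radius, and a function $0\le f\in L^1\cap L^\infty$ with $\int f\,d\mu=1$, $|\mathcal Rf|\in L^1$ and $f\notin H^1_{\mathcal H}(M)$. Hence $H^1_{\mathcal R}(M)\ne H^1_{\mathcal H}(M)$.
\end{theorem}

The simplest way to tell $H^1(\mathbb R^n)$ from $L^1(\mathbb R^n)$ is the cancellation $\int f=0$, and the two definitions force it for different reasons. For the maximal function the reason is soft: heat conserves mass and disperses it, so dominated convergence leaves no mass to conserve (Lemma~\ref{lem:cancel}). This argument works on every manifold in the Question. For the Riesz transform the reason is rigid: the Fourier transform of $\mathcal Rf$ is $i\xi|\xi|^{-1}\hat f(\xi)$, which can be continuous at $0$ only if $\hat f(0)=0$. We shall see that this second mechanism expresses that heat started near a point travels a distance of order $\sqrt t$ in time $t$, and that it breaks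 down as soon as the distance is $O(t^{1/\beta})$ with $\beta>2$. Doubling restricts volumes but does not restrict the speed of diffusion enough to rule this out.

One could try to repair the equality by imposing cancellation by hand. The next theorem shows that this does not help.

\begin{theorem}\label{thm:B}
For each $\delta\in(0,\frac12)$ the manifold in Theorem~\ref{thm:A} can be chosen so that there are functions $h_T\ge0$ $(T\ge1)$ with $\|h_T\|_1=1$ and $\|\mathcal Rh_T\|_1\le CT^{-\delta}$. Moreover there is $f\in L^1\cap L^2$ with $\int f\,d\mu=0$, $|\mathcal Rf|\in L^1$ and $f\notin H^1_{\mathcal H}(M)$. Thus $H^1_{\mathcal H}(M)\subsetneq H^1_{\mathcal R}(M)\cap\{\int f\,d\mu=0\}$.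
\end{theorem}

Under nonnegative Ricci curvature the Euclidean picture returns.

\begin{theorem}\label{thm:C}
Let $M$ be complete, connected and noncompact, of dimension $n$, with $\operatorname{Ric}\ge0$ and $\inf_x\mu(B(x,1))>0$. If $f\in L^1\cap L^2$ and $|\mathcal Rf|\in L^1$, then
\[
\|\mathcal M_{\mathcal P}f\|_1\le C_n\bigl(\|f\|_1+\|\mathcal Rf\|_1\bigr).
\]
If also $\operatorname{inj}(M)>0$, then $H^1_{\mathcal R}\cap L^2=H^1_{\mathcal H}\cap L^2$. By contrast, $\operatorname{Ric}\ge-\kappa$ does not suffice for any $\kappa>0$: the manifolds of Theorem~\ref{thm:A} can be rescaled to have $\operatorname{Ric}\ge-\kappa$, with the same spaces.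
\end{theorem}

The last sentence is a scaling argument. Multiplying the metric by $c^2$ replaces $\mathcal L$ by $c^{-2}\mathcal L$ and $\mu$ by $c^n\mu$, and divides the length of a one-form by $c$. So $\mathcal M_{\mathcal H}f$, $\mathcal M_{\mathcal P}f$ and $|\mathcal Rf|$ do not change, the doubling constant does not change, $\operatorname{inj}(M)$ is multiplied by $c$, and a bound $\operatorname{Ric}\ge-K$ becomes $\operatorname{Ric}\ge-K/c^2$.

Section~\ref{sec:cylinder} reduces Theorem~\ref{thm:A}, on a warped cylinder, to a growth condition on one explicit function of one variable. Section~\ref{sec:ternary} constructs a doubling cylinder that satisfies the condition, Section~\ref{sec:AB} proves Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:C}, which depends only on Section~\ref{sec:prelim}, proves Theorem~\ref{thm:C}.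

\section{Semigroups, the Riesz transform and cancellation}\label{sec:prelim}

Functions are real-valued. We use the following standard facts about a complete manifold $M$.
\begin{itemize}
\item[(F1)] $\mathcal L$ is essentially self-adjoint on $C_c^\infty(M)$. The domain of $\mathcal L^{1/2}$ is $W^{1,2}(M)$, the space $C_c^\infty(M)$ is dense in it, and $\|\nabla g\|_2=\|\mathcal L^{1/2}g\|_2$ there.
\item[(F2)] $\mathcal H_t$ has a smooth positive symmetric kernel $p_t(x,y)$ with $\int p_t(x,y)\,d\mu(y)\le1$. So $\mathcal H_t$ preserves positivity and contracts $L^p$ for $1\le p\le\infty$, and it is strongly continuous for $p<\infty$. The resolvent and the Poisson semigroup are averages of $\mathcal H_t$ and inherit positivity and contractivity: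
\begin{equation}\label{eq:subord}
(1+\alpha\mathcal L)^{-1}=\int_0^\infty e^{-\sigma}\mathcal H_{\alpha\sigma}\,d\sigma,\qquad \mathcal P_t=\int_0^\infty\eta(\sigma)\mathcal H_{t^2\sigma}\,d\sigma,
\end{equation}
where $\eta(\sigma)=\frac1{2\sqrt\pi}\sigma^{-3/2}e^{-1/(4\sigma)}$ is a probability density. The second formula is called subordination.
\item[(F3)] For $f\in L^2$ the spectral theorem gives $\partial_t\mathcal H_tf=\Delta\mathcal H_tf$ and $\partial_t^2\mathcal P_tf+\Delta\mathcal P_tf=0$ in $L^2$. These equations pass, in the sense of distributions, to $f\in L^1$ by approximation in $L^1$. By parabolic and elliptic regularity, $\mathcal H_tf(x)$ and $\mathcal P_tf(x)$ have versions that are smooth in $(x,t)\in M\times(0,\infty)$. We always use these versions, so the suprema in $\mathcal M_{\mathcal H}$ and $\mathcal M_{\mathcal P}$ may be taken over rational $t>0$.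
\item[(F4)] $M$ is \emph{stochastically complete} if $\int\mathcal H_tf\,d\mu=\int f\,d\mu$ for all $f\in L^1$ and $t>0$. This holds when the Ricci curvature is bounded from below \cite{Yau}.
\end{itemize}

All manifolds in this paper have infinite volume. Indeed, a complete noncompact manifold is unbounded and so contains infinitely many disjoint unit balls; hence $\inf_x\mu(B(x,1))>0$ gives $\mu(M)=\infty$, and $\operatorname{inj}(M)>0$ gives $\inf_x\mu(B(x,1))>0$ by Croke's estimate \cite{Croke}.

Assume $\mu(M)=\infty$. If $g\in L^2$ and $\mathcal Lg=0$, then $\|\nabla g\|_2^2=\langle\mathcal Lg,g\rangle=0$, so $g$ is constant, so $g=0$. The spectral measures of $\mathcal L$ therefore have no atom at $0$, and dominated convergence gives: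
\begin{itemize}
\item[(F5)] if $\Theta_k$ are uniformly bounded Borel functions with $\Theta_k\to\Theta$ pointwise on $(0,\infty)$, then $\Theta_k(\mathcal L)f\to\Theta(\mathcal L)f$ in $L^2$ for $f\in L^2$. In particular $\mathcal H_tf\to0$ and $\mathcal P_tf\to0$ in $L^2$ as $t\to\infty$.
\end{itemize}
Since $\mathcal L^{1/2}$ is self-adjoint and injective, its range is dense. By (F1) the rule
\[
\mathcal R\mathcal L^{1/2}g=\nabla g\qquad(g\in W^{1,2}(M))
\]
extends to an isometry $\mathcal R$ from $L^2(M)$ into the square integrable one-forms. This is the Riesz transform.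

\begin{lemma}[Cancellation]\label{lem:cancel}
If $M$ is complete, stochastically complete and $\mu(M)=\infty$, then $\int f\,d\mu=0$ for all $f\in H^1_{\mathcal H}(M)$.
\end{lemma}

\begin{proof}
Let $f\in L^1$. For $g\in L^1\cap L^2$ and $\varepsilon>0$, Chebyshev's inequality and (F2) give
\[
\mu\{|\mathcal H_tf|>2\varepsilon\}\le\varepsilon^{-1}\|f-g\|_1+\varepsilon^{-2}\|\mathcal H_tg\|_2^2 .
\]
The last term tends to $0$ by (F5) and $\|f-g\|_1$ can be made arbitrarily small, so $\mathcal H_tf\to0$ in measure, and $\mathcal H_{t_k}f\to0$ almost everywhere along some $t_k\to\infty$. If $\mathcal M_{\mathcal H}f\in L^1$, dominated convergence and (F4) give $\int f=\int\mathcal H_{t_k}f\to0$.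
\end{proof}

Infinite volume is needed here: if $\mu(M)<\infty$, then $f=1$ has $\mathcal M_{\mathcal H}f\le1\in L^1$.

\begin{lemma}[Lower semicontinuity]\label{lem:lsc}
Let $\mathcal M$ be $\mathcal M_{\mathcal H}$ or $\mathcal M_{\mathcal P}$. If $f_k\to f$ in $L^1$ or in $L^2$, then $\|\mathcal Mf\|_1\le\liminf_k\|\mathcal Mf_k\|_1$.
\end{lemma}

\begin{proof}
Let $T_t$ be the semigroup in question, and pass to a subsequence that attains the $\liminf$. For each $t$, $T_tf_k\to T_tf$ in norm, so along a diagonal subsequence $T_tf_k\to T_tf$ almost everywhere for all rational $t>0$ at once. Then $|T_tf|\le\liminf_k\mathcal Mf_k$ for these $t$, hence $\mathcal Mf\le\liminf_k\mathcal Mf_k$ almost everywhere by (F3), and Fatou's lemma applies.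
\end{proof}

\section{The Riesz transform on a warped cylinder}\label{sec:cylinder}

By Lemma~\ref{lem:cancel}, Theorem~\ref{thm:A} asks only for a nonnegative $f\ne0$ with $|\mathcal Rf|\in L^1$. The formula $x^{-1/2}=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-tx}\,dt$ suggests
\[
\mathcal Rf=\pi^{-1/2}\int_0^\infty t^{-1/2}\,\nabla\mathcal H_tf\,dt,
\]
so we need $\|\nabla\mathcal H_tf\|_1$ to decay, on average, faster than $t^{-1/2}$. The difficulty is to estimate the $L^1$ norm of a gradient for large times. We work in a setting where this norm needs no estimate, because it is the derivative of a moment.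

\subsection{The setting}
Fix $n\ge2$ and let $\varphi=e^{\ell}$, where
\begin{equation}\label{eq:standing}
\ell\in C^\infty(\mathbb R)\text{ is even},\qquad\ell\ge0,\qquad\ell'\text{ and }\ell''\text{ are bounded.}
\end{equation}
Let $\mathbb T=(\mathbb R/2\pi\mathbb Z)^{n-1}$ be the flat torus, of volume $|\mathbb T|$, let $a=\varphi^{1/(n-1)}$, and let
\[
M_\varphi=\mathbb R\times\mathbb T\quad\text{with the metric}\quad dr^2+a(r)^2|d\theta|^2 .
\]
Then $d\mu=\varphi\,dr\,d\theta$: the cross-section at $r$ has area $|\mathbb T|\varphi(r)$. We call a function \emph{radial} if it depends only on $r$; for such $u$,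
\[
|\nabla u|=|u'|,\qquad\Delta u=\varphi^{-1}(\varphi u')'.
\]
The manifold $M_\varphi$ is connected and noncompact, and both ends have infinite volume because $\varphi\ge1$. It is complete: $r$ is $1$-Lipschitz, so a closed ball of radius $s$ about $(r,\theta)$ lies in the compact set $[r-s,r+s]\times\mathbb T$. For a warped product with flat fiber, the curvature operator is diagonal in the basis $e_i\wedge e_j$ built from the orthonormal frame $\partial_r$, $a^{-1}\partial_{\theta_i}$, with eigenvalues $-a''/a$ (planes containing $\partial_r$) and $-(a'/a)^2$ (planes tangent to the torus), and every sectional curvature lies between the extreme eigenvalues. Here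
\[
\frac{a'}a=\frac{\ell'}{n-1},\qquad\frac{a''}a=\frac{\ell''}{n-1}+\Bigl(\frac{\ell'}{n-1}\Bigr)^2,
\]
so the sectional curvature is bounded by \eqref{eq:standing}, and $M_\varphi$ is stochastically complete by (F4).

\subsection{Heat preserves monotone profiles}
Let $\mathcal K$ be the set of $f\in L^2\cap L^\infty(M_\varphi)$ that agree almost everywhere with a radial function that is even and nonincreasing in $|r|$. Such $f$ are nonnegative, since the ends have infinite volume.

\begin{lemma}\label{lem:monotone}
$\mathcal H_t\mathcal K\subset\mathcal K$ for all $t>0$.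
\end{lemma}

\begin{proof}
We first treat the resolvent, for which the claim concerns an ordinary differential equation. Let $f\in\mathcal K$, $\alpha>0$ and $v=(1+\alpha\mathcal L)^{-1}f$. The resolvent commutes with the isometries $\theta\mapsto\theta+\theta_0$ and $r\mapsto-r$, so $v$ is radial and even, and $\|v\|_\infty\le\|f\|_\infty$ by (F2). Put $q=\varphi v'$. Testing $v+\alpha\mathcal Lv=f$ against radial functions in $C_c^\infty$ gives $q'=\varphi(v-f)/\alpha$ in the sense of distributions on $\mathbb R$. The right side is locally bounded, so $q$ is locally Lipschitz and $v$ is $C^1$; also $q$ is odd, so $q(0)=0$.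

Suppose $q(r_0)>0$ for some $r_0>0$, and let $(r_1,r_2)$ be the component of $\{q>0\}$ containing $r_0$. Then $0\le r_1<r_2\le\infty$ and $q(r_1)=0$. On $(r_1,r_2)$ the function $v$ is increasing and $f$ is nonincreasing, so $v-f$ is increasing. For $r\in(r_1,r_2)$ we have $0<q(r)=\alpha^{-1}\int_{r_1}^r\varphi(v-f)$, so $v-f$ is positive somewhere in $(r_1,r)$, hence at $r$. Thus $q'>0$ almost everywhere on $(r_1,r_2)$; so $q$ is increasing there and cannot return to $0$, which means $r_2=\infty$. Then $v(r)\ge v(r_0)>f(r_0)\ge0$ for all $r\ge r_0$, which contradicts $v\in L^2$. Hence $v'\le0$ on $(0,\infty)$ and $v\in\mathcal K$.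

By (F5), $(1+\frac tk\mathcal L)^{-k}f\to\mathcal H_tf$ in $L^2$, and almost everywhere along a subsequence. The approximants lie in $\mathcal K$ and are bounded by $\|f\|_\infty$, so the limit lies in $\mathcal K$.
\end{proof}

\subsection{The norm of the Riesz transform as a mean displacement}
For a monotone profile, heat crosses each cross-section outward, at a rate equal to the area times $|u'|$. Summing these rates over all cross-sections gives $\|\nabla u\|_1$ on one hand and the growth rate of the first moment on the other.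

\begin{proposition}\label{prop:identity}
Let $f\in\mathcal K\cap L^1$ and $u_t=\mathcal H_tf$, and suppose $m(t):=\int|r|\,u_t\,d\mu<\infty$ for all $t>0$. Then $m$ is nondecreasing,
\begin{equation}\label{eq:flux}
m(t_2)-m(t_1)=\int_{t_1}^{t_2}\|\nabla u_t\|_1\,dt\qquad(0<t_1<t_2),
\end{equation}
and
\begin{equation}\label{eq:identity}
\|\mathcal Rf\|_1=\frac1{2\sqrt\pi}\int_0^\infty\bigl(m(t)-m(0+)\bigr)\frac{dt}{t^{3/2}}\in[0,\infty].
\end{equation}
\end{proposition}

\begin{proof}
The function $u_t(r)$ is smooth for $t>0$, solves $\varphi\,\partial_tu=(\varphi u')'$, is even in $r$, and has $u_t'\le0$ for $r>0$ by Lemma~\ref{lem:monotone}. For $R>0$,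
\[
\frac d{dt}\int_{|r|\le R}u_t\,d\mu=|\mathbb T|\int_{-R}^R(\varphi u_t')'\,dr=-2|\mathbb T|\,\varphi(R)\,|u_t'(R)| .
\]
The total mass is conserved by (F4), so
\[
\int_{|r|>R}u_{t_2}\,d\mu-\int_{|r|>R}u_{t_1}\,d\mu=\int_{t_1}^{t_2}2|\mathbb T|\,\varphi(R)\,|u_t'(R)|\,dt .
\]
Integrate over $R\in(0,\infty)$. By Tonelli's theorem $\int_0^\infty\int_{|r|>R}u_t\,d\mu\,dR=m(t)$, which is finite, and $2|\mathbb T|\int_0^\infty\varphi|u_t'|\,dR=\|\nabla u_t\|_1$. This is \eqref{eq:flux}; in particular $m(0+)$ exists in $[0,\infty)$.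

Let $g_k=\pi^{-1/2}\int_{1/k}^kt^{-1/2}u_t\,dt$. By the spectral theorem $\mathcal L^{1/2}g_k=\Theta_k(\mathcal L)f$, where
\[
\Theta_k(x)=\pi^{-1/2}\int_{1/k}^kt^{-1/2}x^{1/2}e^{-tx}\,dt=\pi^{-1/2}\int_{x/k}^{kx}s^{-1/2}e^{-s}\,ds .
\]
Since $\int_0^\infty s^{-1/2}e^{-s}ds=\sqrt\pi$, we have $0\le\Theta_k\le1$ and $\Theta_k\to1$ on $(0,\infty)$. By (F5), $\nabla g_k=\mathcal R\Theta_k(\mathcal L)f\to\mathcal Rf$ in $L^2$. All the gradients $\nabla u_t$ point toward $r=0$, so there is no cancellation in the integral: $|\nabla g_k|=\pi^{-1/2}\int_{1/k}^kt^{-1/2}|u_t'|\,dt$, which increases with $k$. Its pointwise limit is $|\mathcal Rf|$ almost everywhere, and monotone convergence gives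
\[
\|\mathcal Rf\|_1=\pi^{-1/2}\int_0^\infty t^{-1/2}\|\nabla u_t\|_1\,dt .
\]
Insert $t^{-1/2}=\frac12\int_t^\infty s^{-3/2}\,ds$, exchange the integrals, and use $\int_0^s\|\nabla u_t\|_1\,dt=m(s)-m(0+)$ from \eqref{eq:flux}.
\end{proof}

The flat cylinder $\varphi\equiv1$ shows what \eqref{eq:identity} measures. There radial functions evolve by the heat equation on the line, with kernel $(4\pi t)^{-1/2}e^{-r^2/(4t)}$, whose first absolute moment is $2\sqrt{t/\pi}$. If $f\in\mathcal K$ has mass $1$ and $m_0=\int|r|f\,d\mu<\infty$, the triangle inequality inside the convolution gives $2\sqrt{t/\pi}-m_0\le m(t)\le2\sqrt{t/\pi}+m_0$. Hence $m(t)-m(0+)\ge2\sqrt{t/\pi}-2m_0$, and \eqref{eq:identity} diverges like $\int^\infty dt/t$. The divergence is only logarithmic: any power gain over $\sqrt t$ removes it.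

\subsection{A criterion}
To bound $m(t)$ from above we test the heat equation against a function whose Laplacian is constant. Define
\begin{equation}\label{eq:Psi}
\Psi(0)=0,\qquad\Psi'(r)=\frac1{\varphi(r)}\int_0^r\varphi .
\end{equation}
Then $\Psi$ is smooth, even, nonnegative, increasing in $|r|$, and $\Delta\Psi=1$. It tends to infinity, because $\Psi'(r)\ge\int_{r-1}^r\varphi/\varphi(r)\ge e^{-\sup|\ell'|}$ for $r\ge1$. On the flat cylinder $\Psi=r^2/2$. In general $\Psi(R)-\Psi$ solves $\Delta u=-1$ in $\{|r|<R\}$ with zero boundary values, so $\Psi(R)$ is the mean time that the diffusion generated by $\Delta$ needs to reach $|r|=R$ from $r=0$; we use this only as a guide.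

From now on let
\[
f_0=\frac{\mathbf 1_{[-1,1]\times\mathbb T}}{\mu([-1,1]\times\mathbb T)},\qquad u_t=\mathcal H_tf_0,\qquad m(t)=\int|r|\,u_t\,d\mu,\qquad h_T=\frac1T\int_T^{2T}u_\tau\,d\tau .
\]

\begin{lemma}\label{lem:moment}
$\int\Psi u_t\,d\mu\le\Psi(1)+t$ for all $t>0$.
\end{lemma}

\begin{proof}
Formally $\frac d{dt}\int\Psi u_t=\int u_t\,\Delta\Psi=1$, but $\Psi$ is unbounded and must be truncated; a concave truncation keeps the inequality. Let $G_j\in C^\infty([0,\infty))$ be concave, with $G_j(s)=s$ on $[0,j]$, $0\le G_j'\le1$, and $G_j$ constant on $[2j,\infty)$. Since $\Psi\to\infty$, the function $v=G_j(\Psi)$ is a constant plus some $\psi\in C_c^\infty(M_\varphi)$, and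
\[
\Delta\psi=\Delta v=G_j'(\Psi)+G_j''(\Psi)|\nabla\Psi|^2\le1 .
\]
Self-adjointness gives $\frac d{ds}\langle u_s,\psi\rangle=\langle u_s,\Delta\psi\rangle$, and each $u_s\,d\mu$ is a probability measure by (F4). Therefore
\[
\int u_tv\,d\mu=\int f_0v\,d\mu+\int_0^t\!\!\int u_s\,\Delta v\,d\mu\,ds\le\Psi(1)+t .
\]
Let $j\to\infty$ and use Fatou's lemma.
\end{proof}

Convergence of \eqref{eq:identity} also needs $m(t)-m(0+)$ to vanish fast enough as $t\to0$. Averaging the solution over the time interval $[T,2T]$ gives a linear bound for free, and this is the reason for passing from $f_0$ to $h_T$.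

\begin{proposition}\label{prop:criterion}
Suppose that $|r|^\beta\le C_0(1+\Psi(r))$ for all $r$, with $\beta>2$. Then $m(t)\le C(1+t)^{1/\beta}$, and for $T\ge1$ the function $h_T$ lies in $\mathcal K\cap L^1$, has $\int h_T\,d\mu=1$, and satisfies
\begin{equation}\label{eq:decay}
\|\mathcal Rh_T\|_1\le C'\,T^{\frac1\beta-\frac12}.
\end{equation}
\end{proposition}

\begin{proof}
By Jensen's inequality for the probability measure $u_t\,d\mu$ and Lemma~\ref{lem:moment},
\[
m(t)^\beta\le\int|r|^\beta u_t\,d\mu\le C_0(1+\Psi(1)+t).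
\]
Since $f_0\in\mathcal K\cap L^1$, Proposition~\ref{prop:identity} shows that $m$ is continuous and nondecreasing on $(0,\infty)$. The function $h_T$ is an average of elements of $\mathcal K$ of mass $1$ bounded by $\|f_0\|_\infty$, so $h_T\in\mathcal K\cap L^1$ and $\int h_T=1$. Its moment function is
\[
m_T(t)=\int|r|\,\mathcal H_th_T\,d\mu=\frac1T\int_{T+t}^{2T+t}m,\qquad m_T(0+)=\frac1T\int_T^{2T}m .
\]
As $m\ge0$ is nondecreasing, $m_T(t)-m_T(0+)\le m_T(t)\le m(2T+t)$, and also
\[
m_T(t)-m_T(0+)=\frac1T\Bigl(\int_{2T}^{2T+t}m-\int_T^{T+t}m\Bigr)\le\frac tT\,m(2T+t).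
\]
For $T\ge1$ we have $m(2T+t)\le C(4T)^{1/\beta}$ if $t\le T$ and $m(2T+t)\le C(4t)^{1/\beta}$ if $t\ge T$. Apply \eqref{eq:identity} to $h_T$, using the second bound for $t\le T$ and the first for $t\ge T$:
\[
\|\mathcal Rh_T\|_1\le C''\Bigl(T^{\frac1\beta-1}\int_0^Tt^{-\frac12}\,dt+\int_T^\infty t^{\frac1\beta-\frac32}\,dt\Bigr)=C''\Bigl(2+\frac1{\frac12-\frac1\beta}\Bigr)T^{\frac1\beta-\frac12}.
\]
The second integral converges because $\beta>2$.
\end{proof}

\section{The ternary profile}\label{sec:ternary}

\subsection{What the profile must do}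
We need $\varphi$ as in \eqref{eq:standing}, with $M_\varphi$ doubling and $\Psi(r)\ge c|r|^\beta$ for large $|r|$, $\beta>2$. Simple profiles fail. If $\varphi$ is nondecreasing on $[0,\infty)$, then $\Psi'(r)\le r$ and $\Psi\le r^2/2$. If $1\le\varphi\le K$, as for a periodic profile, then $\Psi\le Kr^2/2$. So $\varphi$ must be unbounded and must oscillate: wide chambers that hold much heat have to be followed by narrow necks that let little through. Quantitatively, \eqref{eq:Psi} gives
\begin{equation}\label{eq:massres}
\Psi(3s)\ge\int_0^s\varphi\cdot\int_{2s}^{3s}\frac1\varphi,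
\end{equation}
the \emph{mass} of the first third of $[0,3s]$ times the \emph{resistance} of the last third. If the last third is a copy of the first, the Cauchy--Schwarz inequality says that this product is at least $s^2$, with equality only when $\varphi$ is constant on the block.

Fix $\lambda>1$ and consider the step profile with values $1,\lambda,1$ on three unit intervals. Its mass is $2+\lambda$ and its resistance is $2+\lambda^{-1}$, with product
\[
\Lambda=(2+\lambda)(2+\lambda^{-1})=5+2(\lambda+\lambda^{-1})>9=3^2 .
\]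
For $\lambda=2$ the product is $10$. To collect this gain at every scale, iterate: place three copies of the block side by side and multiply the middle copy by $\lambda$. The next block is
\[
1,\ \lambda,\ 1,\quad\lambda,\ \lambda^2,\ \lambda,\quad1,\ \lambda,\ 1,
\]
with mass $(2+\lambda)^2$ and resistance $(2+\lambda^{-1})^2$. After $k$ steps the length is $3^k$ and the product is $\Lambda^k=(3^k)^\beta$, where
\[
\beta=\log_3\Lambda>2 .
\]
Neighboring blocks of the same generation differ only by a factor $\lambda^{\pm1}$, and this will give doubling.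

\subsection{Construction}
Let $D(j)$ be the number of digits $1$ in the ternary expansion of the integer $j\ge0$, and let $w(r)=\lambda^{D(\lfloor|r|\rfloor)}$ for $r\in\mathbb R$; this is the limit of the iteration, reflected in $0$ (Figure~\ref{fig:profile}). We use two properties of $D$. Concatenating digits gives
\begin{equation}\label{eq:digits}
D(j3^k+i)=D(j)+D(i)\quad(0\le i<3^k),\qquad\sum_{0\le i<3^k}\lambda^{\pm D(i)}=(2+\lambda^{\pm1})^k,
\end{equation}
the sum being a product over the $k$ digits. Next, in passing from $j$ to $j+1$, the trailing digits $2$ become $0$ and the preceding digit changes from $0$ to $1$ or from $1$ to $2$; hence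
\begin{equation}\label{eq:step}
|D(j+1)-D(j)|=1 .
\end{equation}
This is why the middle copy is the one to multiply. Counting the digit $2$ instead would produce a jump of size $k$ from $3^k-1$ to $3^k$, and \eqref{eq:standing} would be lost.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.42cm,y=0.6cm]
\draw[->] (0,0)--(28,0) node[right]{$r$};
\draw[->] (0,0)--(0,3.7);
\draw[thick] plot[const plot] coordinates {(0,0) (1,1) (2,0) (3,1) (4,2) (5,1) (6,0) (7,1) (8,0) (9,1) (10,2) (11,1) (12,2) (13,3) (14,2) (15,1) (16,2) (17,1) (18,0) (19,1) (20,0) (21,1) (22,2) (23,1) (24,0) (25,1) (26,0) (27,0)};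
\draw[dashed] (9,0)--(9,3.4) (18,0)--(18,3.4) (27,0)--(27,3.4);
\node[below] at (0,0){$0$}; \node[below] at (3,0){$3$}; \node[below] at (9,0){$9$};
\node[below] at (18,0){$18$}; \node[below] at (27,0){$27$};
\node[left] at (0,1){$1$}; \node[left] at (0,2){$2$}; \node[left] at (0,3){$3$};
\end{tikzpicture}
\caption{The number $D(\lfloor r\rfloor)$ of digits $1$ in the ternary expansion of $\lfloor r\rfloor$, for $0\le r<27$. The cross-section of the cylinder at $r$ has area comparable to $\lambda^{D(\lfloor r\rfloor)}$. The graph over $[18,27)$ repeats the graph over $[0,9)$, the graph over $[9,18)$ repeats it raised by $1$, and all jumps have size $1$.}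
\label{fig:profile}
\end{figure}

It remains to smooth $w$. Let $\zeta\in C_c^\infty(-1,1)$ be even and nonnegative with $\int\zeta=1$, and put $\ell=\zeta*\log w$, $\varphi=e^\ell$. If $|y|\le1$, then $\lfloor|r-y|\rfloor$ and $\lfloor|r|\rfloor$ differ by at most $1$, so $|\log w(r-y)-\log w(r)|\le\log\lambda$ by \eqref{eq:step}. Integrating this against $\zeta$, $|\zeta'|$, $|\zeta''|$, and using $\int\zeta'=\int\zeta''=0$ to subtract $\log w(r)$, we get
\begin{equation}\label{eq:smooth}
\lambda^{-1}w\le\varphi\le\lambda w,\qquad|\ell'|\le\|\zeta'\|_1\log\lambda,\qquad|\ell''|\le\|\zeta''\|_1\log\lambda .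
\end{equation}
Also $\ell$ is smooth and even, and $\ell\ge0$ since $w\ge1$. So \eqref{eq:standing} holds and Section~\ref{sec:cylinder} applies to $M=M_\varphi$. Constants may depend on $n$, $\lambda$ and $\zeta$.

\begin{lemma}[Subdiffusivity]\label{lem:sub}
$|r|^\beta\le\lambda^2\Lambda^2(1+\Psi(r))$ for all $r\in\mathbb R$.
\end{lemma}

\begin{proof}
If $|r|\le3$, then $|r|^\beta\le\Lambda$. If $3^{k+1}\le|r|\le3^{k+2}$ with $k\ge0$, apply \eqref{eq:massres} with $s=3^k$, then \eqref{eq:smooth} and \eqref{eq:digits} with $D(2)=0$: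
\[
\Psi(r)\ge\Psi(3^{k+1})\ge\lambda^{-2}\sum_{i<3^k}\lambda^{D(i)}\sum_{i<3^k}\lambda^{-D(2\cdot3^k+i)}=\lambda^{-2}\Lambda^k,
\]
while $|r|^\beta\le\Lambda^{k+2}$.
\end{proof}

\subsection{Doubling and injectivity radius}
The volume of a ball in $M$ depends on two quantities. One is the mass of the interval of values of $r$ that it covers. The other is the narrowest neck in that interval, because the cheapest way to move around the torus is to travel to the neck first. Both must be stable under doubling the radius. Put
\[
\nu(r,s)=\int_{r-s}^{r+s}\varphi,\qquad A(r,s)=\min_{[r-s,r+s]}a .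
\]

\begin{lemma}\label{lem:1D}
There is $C_1\ge1$ such that $\nu(r,2s)\le C_1\nu(r,s)$ and $A(r,2s)\ge C_1^{-1}A(r,s)$ for all $r\in\mathbb R$, $s>0$.
\end{lemma}

\begin{proof}
Since $a=\varphi^{1/(n-1)}$, we may prove the second inequality for the minimum of $\varphi$. If $s<1$, any two values of $\varphi$ on $[r-2s,r+2s]$ have ratio at most $e^{4\sup|\ell'|}$, and both claims follow.

Let $s\ge1$ and choose $k\ge0$ with $3^k\le s<3^{k+1}$. For $I_j=[j3^k,(j+1)3^k)$, $j\ge0$, \eqref{eq:digits} gives
\[
\int_{I_j}w=\lambda^{D(j)}(2+\lambda)^k,\qquad\inf_{I_j}w=\lambda^{D(j)},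
\]
the infimum being attained at $i=0$. The intervals $I_j$ and their reflections $-I_j$ cover $\mathbb R$, and by \eqref{eq:step} and evenness, adjacent ones have masses and infima with ratios in $[\lambda^{-1},\lambda]$. Let $J$ be one that contains $r$. Its length is $3^k\le s$, so $J\subset[r-s,r+s]$; and $2s<6\cdot3^k$, so $[r-2s,r+2s]$ is covered by $J$ and six neighbors on each side. With \eqref{eq:smooth},
\[
\nu(r,2s)\le13\lambda^{7}\int_Jw\le13\lambda^8\nu(r,s),\qquad\min_{[r-2s,r+2s]}\varphi\ge\lambda^{-7}\inf_Jw\ge\lambda^{-8}\min_{[r-s,r+s]}\varphi .\qedhere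
\]
\end{proof}

\begin{lemma}\label{lem:doubling}
$M$ is doubling and $\operatorname{inj}(M)>0$.
\end{lemma}

\begin{proof}
Let $V(\alpha)$ be the volume of a ball of radius $\alpha$ in $\mathbb T$. It is nondecreasing and comparable to $\min(1,\alpha)^{n-1}$, so $V(c\alpha)\le Cc^{n-1}V(\alpha)$ for $c\ge1$. Let $x=(r,\theta)$ and write $|\theta'-\theta|$ for the distance in $\mathbb T$.

A curve of length less than $s$ from $x$ stays in $|r'-r|<s$, where $a\ge A(r,s)$, so it moves $\theta$ by less than $s/A(r,s)$. Hence
\begin{equation}\label{eq:upper}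
\mu(B(x,s))\le\nu(r,s)\,V\bigl(s/A(r,s)\bigr).
\end{equation}
Conversely, let $|r'-r|<s/8$ and $|\theta'-\theta|<s/(2A(r,s/8))$. Choose $r^*$ with $|r^*-r|\le s/8$ and $a(r^*)=A(r,s/8)$, and follow the path $(r,\theta)\to(r^*,\theta)\to(r^*,\theta')\to(r',\theta')$. Its length is less than $\frac s8+\frac s2+\frac s4<s$. Hence
\begin{equation}\label{eq:lower}
\mu(B(x,s))\ge\nu(r,s/8)\,V\bigl(s/(2A(r,s/8))\bigr).
\end{equation}
Since $2s=2^4\cdot s/8$, four applications of Lemma~\ref{lem:1D} give $\nu(r,2s)\le C_1^4\nu(r,s/8)$ and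
\[
\frac{2s}{A(r,2s)}\le4C_1^4\,\frac s{2A(r,s/8)} .
\]
Comparing \eqref{eq:upper} at radius $2s$ with \eqref{eq:lower} at radius $s$ proves doubling.

Take $s=1$ in \eqref{eq:lower}. Since $\ell'$ is bounded, $\nu(r,1/8)\ge c\varphi(r)$; since $A(r,1/8)\le a(r)$ and $a\ge1$, the second factor is at least $c\,a(r)^{-(n-1)}=c/\varphi(r)$. So $\inf_x\mu(B(x,1))>0$. On a complete manifold with bounded sectional curvature, a uniform lower bound on the volume of unit balls implies $\operatorname{inj}(M)>0$, by the injectivity radius estimate of Cheeger, Gromov and Taylor \cite[\S4]{CGT}.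
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M=M_\varphi$ with the profile of Section~\ref{sec:ternary}, for any $\lambda>1$. It is complete, connected and noncompact with bounded sectional curvature (Section~\ref{sec:cylinder}), and doubling with positive injectivity radius (Lemma~\ref{lem:doubling}). By Lemma~\ref{lem:sub} and Proposition~\ref{prop:criterion}, $f=h_1$ satisfies $0\le f\in L^1\cap L^\infty$, $\int f\,d\mu=1$ and $|\mathcal Rf|\in L^1$. By Lemma~\ref{lem:cancel}, $f\notin H^1_{\mathcal H}(M)$.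
\end{proof}

For $\lambda=1$ the construction returns the flat cylinder, with $\Lambda=9$ and $\beta=2$, where \eqref{eq:identity} diverges.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
As $\lambda$ ranges over $(1,\infty)$, $\Lambda=5+2(\lambda+\lambda^{-1})$ takes every value in $(9,\infty)$, so $\delta=\frac12-\frac1\beta$ takes every value in $(0,\frac12)$. The first assertion is then \eqref{eq:decay}.

For the second, the idea is to cancel the mass of $h_1$ by the widely spread function $h_T$. The differences $h_1-h_T$ have integral zero, stay bounded in the Riesz norm, and tend to $h_1$ in $L^2$. If all such functions were in $H^1_{\mathcal H}$ with a uniform bound, $h_1$ would be too. The Baire category theorem supplies the uniform bound.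

Let $X=\{f\in L^1\cap L^2:\int f\,d\mu=0,\ |\mathcal Rf|\in L^1\}$ with the norm $\|f\|_X=\|f\|_1+\|f\|_2+\|\mathcal Rf\|_1$. It is a Banach space: if $(f_k)$ is Cauchy, then $f_k\to f$ in $L^1$ and $L^2$, so $\int f=0$ and $\mathcal Rf_k\to\mathcal Rf$ in $L^2$; and $\mathcal Rf_k$ converges in $L^1$ to a limit that must equal $\mathcal Rf$.

Suppose $X\subset H^1_{\mathcal H}$. Then $X=\bigcup_jE_j$ with $E_j=\{f\in X:\|\mathcal M_{\mathcal H}f\|_1\le j\}$. Each $E_j$ is closed by Lemma~\ref{lem:lsc}, and it is convex and symmetric because $\mathcal M_{\mathcal H}$ is sublinear and even. By Baire's theorem some $E_j$ contains a ball of center $g$ and radius $\varepsilon$. If $\|f\|_X<\varepsilon$, then $f=\frac12(g+f)+\frac12(-(g-f))\in E_j$. By homogeneity $\|\mathcal M_{\mathcal H}f\|_1\le C\|f\|_X$ on $X$.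

Let $f_T=h_1-h_T\in X$. By \eqref{eq:decay} and $\|h_T\|_2\le\|f_0\|_2$, we have $\sup_{T\ge1}\|f_T\|_X<\infty$. Moreover $\|h_T\|_2\le\|u_T\|_2\to0$ by (F5), so $f_T\to h_1$ in $L^2$. Lemma~\ref{lem:lsc} gives $\|\mathcal M_{\mathcal H}h_1\|_1<\infty$, contradicting $h_1\notin H^1_{\mathcal H}$. So there is $f\in X\setminus H^1_{\mathcal H}$. Finally $H^1_{\mathcal H}\subset H^1_{\mathcal R}\cap\{\int f=0\}$ by \eqref{eq:known} and Lemma~\ref{lem:cancel}, and $f$ shows that the inclusion is strict.
\end{proof}

\section{Nonnegative Ricci curvature}\label{sec:C}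

Let $M$ be as in Theorem~\ref{thm:C}; it has infinite volume and is stochastically complete by Section~\ref{sec:prelim}. Let $f\in L^1\cap L^2$ with $|\mathcal Rf|\in L^1$. The available tool is Stein's maximal theorem \cite[Ch.~III]{Stein} for symmetric diffusion semigroups, that is, strongly continuous semigroups that are self-adjoint on $L^2$, contract every $L^p$, preserve positivity and fix the constant $1$. The Poisson semigroup is one, by (F2) and (F4), and the theorem gives
\begin{equation}\label{eq:stein}
\|\mathcal M_{\mathcal P}g\|_p\le c_p\|g\|_p\qquad(1<p<\infty),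
\end{equation}
with $c_p$ depending only on $p$. We need $p=1$, which \eqref{eq:stein} does not cover. The information on $\mathcal Rf$ buys the missing room: $\mathcal P_tf$ and $\mathcal R\mathcal P_tf$ are together the gradient $F$ of a harmonic function on $M_+=M\times(0,\infty)$, and $|F|^q$ is subharmonic for some $q<1$. So $|F|^q$ is dominated by the Poisson integral of its boundary values, which lie in $L^{1/q}$ with $1/q>1$. For $M=\mathbb R$ and $F=dU$, the function $U_x-iU_t$ is holomorphic in $x+it$, and $|F|^q$ is subharmonic for every $q>0$.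

We give $M_+$ the product metric, so $\Delta_+=\Delta+\partial_t^2$, $\dim M_+=n+1$ and $\operatorname{Ric}_{M_+}\ge0$. Define the one-form
\[
F(\cdot,t)=\mathcal R\mathcal P_tf-(\mathcal P_tf)\,dt,\qquad q=\frac n{n+1} .
\]

\subsection*{Step 1: $|F(\cdot,t)|\le\mathcal P_t|\mathcal Rf|+\mathcal P_t|f|$}
When $\operatorname{Ric}\ge0$, Bakry's inequality \cite{Bakry} states that $|\nabla\mathcal H_tg|\le\mathcal H_t|\nabla g|$ for $g\in C_c^\infty(M)$. Both sides are continuous in $L^2$ with respect to the $W^{1,2}$ norm of $g$, since $\|\nabla\mathcal H_tg\|_2=\|\mathcal H_t\mathcal L^{1/2}g\|_2\le\|\nabla g\|_2$; so the inequality holds on $W^{1,2}$ by (F1). For $\phi=\mathcal L^{1/2}g$ we have $\mathcal R\phi=\nabla g$ and $\mathcal R\mathcal H_t\phi=\mathcal R\mathcal L^{1/2}\mathcal H_tg=\nabla\mathcal H_tg$, so $|\mathcal R\mathcal H_t\phi|\le\mathcal H_t|\mathcal R\phi|$. Such $\phi$ are dense in $L^2$, so this holds for all $\phi\in L^2$. Averaging with \eqref{eq:subord} gives $|\mathcal R\mathcal P_tf|\le\mathcal P_t|\mathcal Rf|$, and the claim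 follows. In particular
\begin{equation}\label{eq:FL1}
\|F(\cdot,t)\|_1\le\|\mathcal Rf\|_1+\|f\|_1\qquad(t>0).
\end{equation}

\subsection*{Step 2: $F$ is smooth and locally the gradient of a harmonic function}
The natural potential $\int_t^\infty\mathcal P_sf\,ds=\mathcal L^{-1/2}\mathcal P_tf$ need not be in $L^2$, so we truncate it. For $S>0$ let $U_S(\cdot,t)=\int_t^S\mathcal P_sf\,ds$, $0<t<S$. Since $\mathcal L^{1/2}\mathcal P_s=-\partial_s\mathcal P_s$, we have $\mathcal L^{1/2}U_S(\cdot,t)=(\mathcal P_t-\mathcal P_S)f$, and so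
\[
dU_S=\mathcal R(\mathcal P_t-\mathcal P_S)f-(\mathcal P_tf)\,dt=F-\mathcal R\mathcal P_Sf .
\]
By (F5), $\|\mathcal R\mathcal P_Sf\|_2=\|\mathcal P_Sf\|_2\to0$, so $dU_S\to F$ in $L^2(M\times(0,T_0))$ for each $T_0$. Since $\mathcal L\mathcal P_s=\partial_s^2\mathcal P_s$,
\[
\Delta_+U_S=-\partial_t\mathcal P_tf-\int_t^S\partial_s^2\mathcal P_sf\,ds=-\partial_S\mathcal P_Sf,
\]
and $\|\partial_S\mathcal P_Sf\|_2\le\sup_{y\ge0}ye^{-Sy}\,\|f\|_2=(eS)^{-1}\|f\|_2\to0$. In the limit, $dF=0$ and $d^*F=0$ in the sense of distributions. Then $F$ is annihilated by the elliptic operator $dd^*+d^*d$, so it has a smooth version; as $t\mapsto F(\cdot,t)$ is continuous into $L^2$, this version agrees with $F(\cdot,t)$ almost everywhere for every $t$. By the Poincar\'e lemma $F=dU$ locally, and $\Delta_+U=-d^*F=0$.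

\subsection*{Step 3: $\Delta_+|F|^q\ge0$ where $F\ne0$}
Bochner's formula for a harmonic function reads $\frac12\Delta_+|dU|^2=|\nabla^2U|^2+\operatorname{Ric}(\nabla U,\nabla U)$, so where $F\ne0$
\[
|F|\,\Delta_+|F|+|\nabla|F||^2\ge|\nabla^2U|^2 .
\]
The bound $|\nabla^2U|\ge|\nabla|F||$ alone would give only $q=1$; the refined Kato inequality improves it using that the Hessian has trace zero. At a point, take an orthonormal basis $e_0,\dots,e_n$ with $e_0=\nabla U/|\nabla U|$ and let $U_{ij}$ be the Hessian. Then $e_j|F|=U_{0j}$, and $\sum_{j\ge1}U_{jj}^2\ge\frac1n(\sum_{j\ge1}U_{jj})^2=\frac1nU_{00}^2$. Since $2\ge\frac{n+1}n$,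
\[
|\nabla^2U|^2\ge U_{00}^2+\sum_{j\ge1}U_{jj}^2+2\sum_{j\ge1}U_{0j}^2\ge\frac{n+1}n\sum_{j\ge0}U_{0j}^2=\frac{n+1}n|\nabla|F||^2 .
\]
Hence $|F|\,\Delta_+|F|\ge\frac1n|\nabla|F||^2$, and
\[
\Delta_+|F|^q=q|F|^{q-2}\bigl(|F|\,\Delta_+|F|+(q-1)|\nabla|F||^2\bigr)\ge q|F|^{q-2}|\nabla|F||^2\Bigl(\frac1n-\frac1{n+1}\Bigr)\ge0 .
\]

\subsection*{Step 4: $F$ is bounded on $\{t\ge\varepsilon\}$}
A maximum principle on a noncompact domain needs a growth bound, and this is where $v_0:=\inf_x\mu(B(x,1))>0$ enters. For $\operatorname{Ric}\ge0$, the Li--Yau estimate gives $p_s(x,y)\le C_n/\mu(B(x,\sqrt s))$, and the Bishop--Gromov theorem says that $\mu(B(x,\rho))/\rho^n$ is nonincreasing in $\rho$. So $\mu(B(x,\sqrt s))\ge v_0\min(1,s^{n/2})$ and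
\begin{equation}\label{eq:ultra}
\|\mathcal H_s\|_{1\to\infty}\le C_nv_0^{-1}(1+s^{-n/2}),\qquad\|\mathcal P_t\|_{1\to\infty}\le C_n'v_0^{-1}(1+t^{-n}),
\end{equation}
the second by \eqref{eq:subord} and $\int\sigma^{-n/2}\eta(\sigma)\,d\sigma<\infty$. Step~1 now gives the claim. Only the finiteness of the bound is used below, which is why the constant in Theorem~\ref{thm:C} does not depend on $v_0$.

\subsection*{Step 5: the harmonic majorant}
Fix $\varepsilon>0$. Let $V(x,t)=|F(x,t+\varepsilon)|^q$, a continuous function on $M\times[0,\infty)$ with $Q:=\sup V<\infty$, let $g=V(\cdot,0)$, and let $W(\cdot,t)=\mathcal P_tg$ with $W(\cdot,0)=g$. We claim that $V\le W$.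

By \eqref{eq:FL1} and Step~4, $g\in L^{1/q}\cap L^\infty\subset L^2$, as $1/q\le2$. So $W$ is smooth and harmonic on $M_+$ by (F3), and $0\le W\le Q$. We check that $W$ is continuous up to $t=0$. For $\psi\in C_c^\infty(M)$, the identity $\mathcal H_s\psi-\psi=\int_0^s\mathcal H_\tau\Delta\psi\,d\tau$ gives $\|\mathcal H_s\psi-\psi\|_\infty\le s\|\Delta\psi\|_\infty$; by uniform approximation $\mathcal H_s\psi\to\psi$ uniformly as $s\to0$ for $\psi\in C_c(M)$. Given $x_0$, take $\chi\in C_c^\infty(M)$ with $0\le\chi\le1$ and $\chi=1$ near $x_0$. Then $\mathcal H_s(\chi g)\to\chi g$ uniformly, and $0\le\mathcal H_s((1-\chi)g)\le Q(1-\mathcal H_s\chi)\to0$ uniformly near $x_0$. So $\mathcal H_sg(x)$ is bounded and continuous on $M\times[0,\infty)$, and dominated convergence in $W(x,t)=\int\eta(\sigma)\mathcal H_{t^2\sigma}g(x)\,d\sigma$ gives the same for $W$.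

To localize the maximum principle we subtract a superharmonic barrier that is large at spatial infinity and at a final time. Fix $o\in M$, $S>0$, $\gamma>0$, let $\varrho=\operatorname{dist}(o,\cdot)$, and put
\[
b=\frac{Qt}S+\gamma\bigl(\varrho^2+(n+1)(S^2-t^2)\bigr)\ge0\qquad\text{on }M\times[0,S].
\]
Then $V-W-b\le0$ when $t=0$ (where $V=W$), when $t=S$ or $\gamma\varrho^2\ge Q$ (where $V\le Q\le b$), and wherever $V=0$. Suppose $V-W-b$ is positive somewhere. As $\{\gamma\varrho^2\le Q\}$ is compact, a positive maximum is attained at some $z=(x,t)$ with $0<t<S$ and $V(z)>0$. Near $z$, $V$ and $W$ are smooth and $\Delta_+(V-W)\ge0$ by Step~3.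

The function $\varrho^2$ need not be smooth at $x$, and Calabi's trick replaces it by a smooth $\Phi\ge\varrho^2$ near $x$ with $\Phi(x)=\varrho(x)^2$ and $\Delta\Phi(x)\le2n+1$. If $x=o$, take $\Phi=\varrho^2$, which is smooth near $o$ with $\Delta\Phi(o)=2n$. Otherwise let $y$ be the point at small distance $\tau>0$ from $o$ on a minimizing geodesic from $o$ to $x$. Then $x$ is not in the cut locus of $y$, so $\psi=\tau+\operatorname{dist}(y,\cdot)$ is smooth near $x$ with $|\nabla\psi|=1$; also $\psi\ge\varrho$ by the triangle inequality, with equality at $x$. Laplacian comparison for $\operatorname{Ric}\ge0$ gives $\Delta\psi(x)\le(n-1)/(\varrho(x)-\tau)$, so $\Phi=\psi^2$ has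
\[
\Delta\Phi(x)=2+2\varrho(x)\,\Delta\psi(x)\le2+2(n-1)\frac{\varrho(x)}{\varrho(x)-\tau}\le2n+1
\]
for small $\tau$. Let $\tilde b$ be $b$ with $\varrho^2$ replaced by $\Phi$. Then $\tilde b\ge b$ near $z$ with equality at $z$, so the smooth function $V-W-\tilde b$ has a local maximum at $z$. But
\[
\Delta_+(V-W-\tilde b)(z)\ge-\gamma\bigl(2n+1-2(n+1)\bigr)=\gamma>0,
\]
which is impossible at a local maximum. So $V\le W+b$ on $M\times[0,S]$. Letting $\gamma\to0$ and then $S\to\infty$ proves the claim.

\subsection*{Step 6: conclusion}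
Since $|\mathcal P_{t+\varepsilon}f|\le|F(\cdot,t+\varepsilon)|=V(\cdot,t)^{1/q}\le(\mathcal M_{\mathcal P}g)^{1/q}$, the estimates \eqref{eq:stein} with $p=1/q=\frac{n+1}n$ and \eqref{eq:FL1} give
\[
\Bigl\|\sup_{t>\varepsilon}|\mathcal P_tf|\Bigr\|_1\le\|\mathcal M_{\mathcal P}g\|_p^p\le c_p^p\,\|F(\cdot,\varepsilon)\|_1\le C_n\bigl(\|f\|_1+\|\mathcal Rf\|_1\bigr).
\]
Monotone convergence as $\varepsilon\to0$ gives the inequality of Theorem~\ref{thm:C}, that is, $H^1_{\mathcal R}\cap L^2\subset H^1_{\mathcal P}$. If $\operatorname{inj}(M)>0$, then \eqref{eq:known} applies, because $M$ is doubling by the Bishop--Gromov theorem, and yields $H^1_{\mathcal R}\cap L^2=H^1_{\mathcal H}\cap L^2$. (In this case the hypothesis $v_0>0$ is automatic, as noted in Section~\ref{sec:prelim}.) The last sentence of the theorem was proved in Section~\ref{sec:intro}. This completes the proof of Theorem~\ref{thm:C}.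

\begin{remark}\label{rem:L1}
Let $\operatorname{Ric}\ge0$ and $\operatorname{inj}(M)>0$. For $f\in L^1$ and $s>0$ we have $\mathcal H_sf\in L^1\cap L^2$ by \eqref{eq:ultra}, so one may read the condition ``$|\mathcal Rf|\in L^1$'' as $\liminf_{s\to0}\|\mathcal R\mathcal H_sf\|_1<\infty$. With this reading $H^1_{\mathcal R}=H^1_{\mathcal H}$ on all of $L^1$. If the $\liminf$ is finite, Theorem~\ref{thm:C} bounds $\|\mathcal M_{\mathcal P}\mathcal H_{s_k}f\|_1$ along some $s_k\to0$; since $\mathcal H_{s_k}f\to f$ in $L^1$, Lemma~\ref{lem:lsc} and \eqref{eq:known} give $f\in H^1_{\mathcal P}=H^1_{\mathcal H}$. Conversely, if $f\in H^1_{\mathcal H}$, then $\mathcal M_{\mathcal H}\mathcal H_sf\le\mathcal M_{\mathcal H}f$, and the boundedness of $\mathcal R$ from $H^1_{\mathcal H}$ to $L^1$ bounds $\|\mathcal R\mathcal H_sf\|_1$ uniformly in $s$. Theorems~\ref{thm:A} and~\ref{thm:B} do not depend on any such convention.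
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bakry} Bakry, S\'em. Prob. XXI, 1987.

\bibitem{CGT} Cheeger, Gromov and Taylor, J. Differential Geom. 17 (1982).

\bibitem{Croke} Croke, 1980.

\bibitem{MMVV} Alessio Martini, Stefano Meda, Maria Vallarino and Giona Veronelli, \emph{Inclusions and noninclusions of Hardy type spaces on certain nondoubling manifolds}, arXiv:2207.02532 (2022).

\bibitem{Stein} Stein, \emph{Topics in Harmonic Analysis Related to the Littlewood--Paley Theory}.

\bibitem{Yau} Yau, J. Math. Pures Appl., 1978.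

\end{thebibliography}
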